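# Projections over separated graph algebras: why $\mathcal V(L_{\mathbb C}(E,C))\to\mathcal V(C^*(E,C))$ is an isomorphism

## 1. Separated graphs, their two algebras, and their monoid

We work over $\mathbb C$ throughout.

**Definition (separated graph).** A separated graph is a pair $(E,C)$, where $E=(E^0,E^1,r,s)$ is a directed graph and $C=\bigsqcup_{v\in E^0}C_v$, with each $C_v$ a partition of $r^{-1}(v)$ into nonempty subsets. It is finitely separated if every $X\in C$ is finite. An ordinary graph is the case where each nonempty $r^{-1}(v)$ is a single block.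

Four graphs will accompany us.

1. The edgeless graph: $E^0$ finite, $E^1=\emptyset$, $C=\emptyset$.
2. The loop graph: one vertex $v$, one loop $e$, $C=\{\{e\}\}$.
3. The $n$-petal graph: one vertex $v$ and $n\ge2$ loops $e_1,\dots,e_n$. There are many choices for $C$. We use the coarse one, $C=\{\{e_1,\dots,e_n\}\}$, and the fine one, $C=\{\{e_1\},\dots,\{e_n\}\}$.
4. The two-splittings graph: a vertex $v$ and vertices $w_1,w_2,z_1,z_2$, with edges $e_i$ from $w_i$ to $v$ and $f_i$ from $z_i$ to $v$, and $C_v=\{X,Y\}$, $X=\{e_1,e_2\}$, $Y=\{f_1,f_2\}$.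

**Definition (the algebras).** The Leavitt path algebra $L_{\mathbb C}(E,C)$ is the universal $*$-algebra generated by $E^0\cup E^1$ subject to

* (V) $vw=\delta_{v,w}v$ and $v=v^*$ for $v,w\in E^0$;
* (E) $e=r(e)\,e\,s(e)$ for $e\in E^1$;
* (SCK1) $e^*f=\delta_{e,f}\,s(e)$ for $e,f\in X$, $X\in C$;
* (SCK2) $v=\sum_{e\in X}ee^*$ for $v\in E^0$, $X\in C_v$.

The graph $C^*$-algebra $C^*(E,C)$ is the universal $C^*$-algebra with the same generators and relations. Vertices are projections and edges are partial isometries. There is a natural $*$-homomorphism $L_{\mathbb C}(E,C)\hookrightarrow C^*(E,C)$; below we only use that its image is dense.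

Note what is *not* imposed: if $e\in X$ and $f\in Y$ lie in different blocks, no relation ties $e^*f$ to anything.

For the edgeless graph both algebras are $\mathbb C^{E^0}$. For the loop graph the relations say that $e$ is a unitary with unit $v$, so $L=\mathbb C[e,e^{-1}]$ and $C^*=C(\mathbb T)$. The coarse $n$-petal graph gives the Cuntz algebra $\mathcal O_n$, and the fine one gives the group algebra $\mathbb C[\mathbb F_n]$ and $C^*(\mathbb F_n)$.

**Definition ($\mathcal V$).** For a ring $A$, $\mathcal V(A)$ is the abelian monoid of Murray–von Neumann classes of idempotents in $M_\infty(A)$, with addition $[p]+[q]=[p\oplus q]$. For a $C^*$-algebra one may use classes of projections. For unital $A$ this is the monoid of isomorphism classes of finitely generated projective right modules, $[p]$ corresponding to $pA^n$. For example, $\mathcal V(\mathbb C)=\mathbb N$ by rank. Recall that $\mathcal V$ commutes with direct limits of rings and with inductive limits of $C^*$-algebras.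

**Definition (graph monoid).** $M(E,C)$ is the universal abelian monoid with generators $E^0$ and relations $v=\sum_{e\in X}s(e)$ for $v\in E^0$, $X\in C_v$. For the loop graph, and for the fine $n$-petal graph, the relations read $v=v$, so $M=\mathbb N$. For the coarse $n$-petal graph the only relation is $v=nv$, so $M=\{0,v,\dots,(n-1)v\}$. For the two-splittings graph, $M=\langle v,w_1,w_2,z_1,z_2\mid v=w_1+w_2=z_1+z_2\rangle$.

Given $X\in C_v$, the row $(e)_{e\in X}$ shows that $v$ is equivalent to $\bigoplus_{e\in X}s(e)$. So there are homomorphisms $v\mapsto[v]$ from $M(E,C)$ to $\mathcal V(L_{\mathbb C}(E,C))$ and to $\mathcal V(C^*(E,C))$. We take two facts as known: the first map $M(E,C)\to\mathcal V(L_{\mathbb C}(E,C))$ is an isomorphism for every separated graph we consider, and for non-separated column-finite graphs $E$ one has $M(E)\cong\mathcal V(L(E))\cong\mathcal V(C^*(E))$.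

We can now ask, following Matias Lolk, "On nuclearity and exactness of the tame C\*-algebras associated with finitely separated graphs", arXiv:1705.04500 (2017): for a finitely separated graph, does $L_{\mathbb C}(E,C)\hookrightarrow C^*(E,C)$ induce an isomorphism on $\mathcal V$? In plain words: does completing the algebra create new projections, or new equivalences between old ones? The answer is that it never does.

**Theorem 1.** For every finitely separated graph $(E,C)$, the map $\Psi:M(E,C)\to\mathcal V(C^*(E,C))$, $v\mapsto[v]$, is an isomorphism. Consequently $\mathcal V(L_{\mathbb C}(E,C))\to\mathcal V(C^*(E,C))$ is an isomorphism.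

The second sentence follows from the first because $\Psi$ is the composite $M(E,C)\cong\mathcal V(L_{\mathbb C}(E,C))\to\mathcal V(C^*(E,C))$.

## 2. Edgeless graph, circle, Cuntz algebra, two projections

For the edgeless graph, $\mathcal V(\mathbb C^{E^0})=\mathbb N^{E^0}=M$.

For the loop graph we need $\mathcal V(C(\mathbb T))=\mathbb N$. A projection in $M_n(C(\mathbb T))$ is a loop of projections $p_t$, $t\in[0,1]$, $p_0=p_1$, of constant rank $k$. Choose a continuous orthonormal frame $F(t):\mathbb C^k\to\operatorname{ran}p_t$. Then $F(1)=F(0)U$ for some $U\in U(k)$. As $U(k)$ is connected, we may multiply $F(t)$ on the right by a path from $1$ to $U^{-1}$ and so assume $F(1)=F(0)$. Now $F$ is an equivalence between the constant rank $k$ projection and $p$. So rank is a complete invariant, and $\mathcal V=\mathbb N=M$.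

For the coarse $n$-petal graph the non-separated fact gives $\mathcal V(\mathcal O_n)\cong\{0,v,\dots,(n-1)v\}$. For $n=2$ this is $\{0,v\}$ with $v+v=v$. Keep in mind that its group completion, $K_0(\mathcal O_2)$, is $0$.

The two-splittings graph is genuinely separated and can still be done by hand. Each $w_i=e_i^*ve_i$ and $z_i=f_i^*vf_i$ lies in the ideal generated by $v$, so $v$ is full and $\mathcal V(C^*(E,C))=\mathcal V(vC^*(E,C)v)$. In a nonzero word starting and ending at $v$, each $e_i$ must be followed by $e_i^*$ (up to vertices), and each $f_i$ by $f_i^*$. So the corner is generated by $p=e_1e_1^*$ and $q=f_1f_1^*$. Conversely any two projections $p,q$ on a Hilbert space $H$ arise: put $H_v=H$, $H_{w_1}=pH$, $H_{w_2}=(1-p)H$, and likewise with $q$. So the corner is the universal unital $C^*$-algebra on two projections. Its textbook description is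
$$B=\{f\in C([0,1],M_2):f(0),f(1)\text{ diagonal}\},\qquad p=\begin{pmatrix}1&0\\0&0\end{pmatrix},\quad q(t)=\begin{pmatrix}c^2&cs\\cs&s^2\end{pmatrix},$$
with $c=\cos(\pi t/2)$, $s=\sin(\pi t/2)$. A projection in $M_n(B)$ is a path of projections in $M_n\otimes M_2$ whose endpoints lie in $M_n\oplus M_n$. It has ranks $(a,b)$ at $t=0$ and $(c,d)$ at $t=1$, with $a+b=c+d$. These ranks determine the class: given two such paths with the same ranks and frames $F,G$, choose the required partial isometries at the endpoints, write them as $G(t)U(t)F(t)^*$ for $t=0,1$, and join $U(0)$ to $U(1)$ in the connected group $U(a+b)$. The four classes are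
$$[w_1]=[p]=(1,0;1,0),\quad[w_2]=(0,1;0,1),\quad[z_1]=[q]=(1,0;0,1),\quad[z_2]=(0,1;1,0).$$
Think of $n_{11}w_1+n_{22}w_2+n_{12}z_1+n_{21}z_2$ as a $2\times2$ table of nonnegative integers. Its image is (row sums; column sums). Every $(a,b;c,d)$ with $a+b=c+d$ occurs as margins, and two tables with the same margins differ by a multiple of adding $1$ to $n_{11},n_{22}$ and subtracting $1$ from $n_{12},n_{21}$. All the intermediate tables are nonnegative. That is exactly the relation $w_1+w_2=z_1+z_2$. So $\mathcal V(C^*(E,C))\cong M(E,C)$ here as well.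

## 3. Two natural attempts: approximation by $L$, and $K$-theory

Suppose $P$ and $Q$ are direct sums of modules $vA$, $A=C^*(E,C)$ unital, and $T:P\to Q$ is an isomorphism. Since $L$ is dense in $A$, we may perturb $T$ to a $T'$ with entries in (the image of) $L$, and $T'$ is still invertible over $A$. If $T'^{-1}$ also had entries in $L$, then $\mathcal V(L)=M(E,C)$ would finish the proof of injectivity.

It need not. In the loop graph take $T'=2-e$. It is invertible in $C(\mathbb T)$, but it is not a unit in $\mathbb C[e,e^{-1}]$, whose units are the nonzero multiples of powers of $e$. Its cokernel is $0$ over $A$ and nonzero over $L$. So we lose control of the inverse: left-invertibility of a matrix over $L$, in the sense of $A$, is an analytic statement that the algebra $L$ does not see.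

The other attempt is $K$-theory. For finite $(E,C)$, the algebra $C^*(E,C)$ is an amalgamated free product of ordinary graph algebras, and $K_0$ can be computed. But $K_0$ is stable information: for $\mathcal O_2$ it is zero, and it cannot tell $v$ from $0$. For surjectivity we need it, yet it only says that a projective module $Q$ satisfies $Q\oplus P\cong P'$ with $P,P'$ sums of vertex modules. What is missing in both attempts is a single statement: *the cokernel of a left-invertible map between sums of vertex modules is again a sum of vertex modules, with the expected relation in $M(E,C)$.* For $x\in\mathbb N^{E^0}$ let $P_x=\bigoplus_v(vA)^{x_v}$.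

**Theorem 2.** Let $E^0$ and $C$ be finite and let $T:P_x\to P_y$ be a left-invertible $A$-linear map. Then $\operatorname{coker}T\cong P_c$ for some $c\in\mathbb N^{E^0}$ with $y=x+c$ in $M(E,C)$.

Note that $c$ is not determined by $y=x+c$. In $\mathcal O_2$ take $T=e_1:P_v\to P_v$. Its cokernel is $(1-e_1e_1^*)A=e_2e_2^*A\cong vA$, so $c=v$, although $c=0$ also satisfies $v=v+c$.

Here is how $2-e$ can be handled without inverting it over $L$. Since $e^*e=1$,
$$(2-e)^*(2-e)=5-2e-2e^*=2(1-e)^*(1-e)+1\ \ge\ 1.$$
This identity proves left-invertibility using only finitely many scalars and the relation $e^*e=v$. Moreover the path $2-(1-s)e$, $s\in[0,1]$, stays left-invertible and ends at the scalar $2$. For $1-2e$ the other term wins: the path $(1-s)-2e$ ends at $-2e$, and $e$ is an isomorphism coming from the graph. We will show that every left-invertible matrix over $L$ has such a certificate, by a duality argument, and that the signs in the certificate say, one generator at a time, which term can be deformed away.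

## 4. Reduction to finite graphs, and the modules $P_x$

**Step: reduce to finite $E^0$ and $C$.** Consider pairs $(F^0,D)$ with $F^0\subseteq E^0$ and $D\subseteq C$ finite such that $r(e),s(e)\in F^0$ whenever $e\in X\in D$. With $F^1=\bigcup D$ each is a finite separated graph $(F,D)$. Because every $X\in C$ is finite, every finite set of vertices and edges lies in such a pair, and these pairs are directed under inclusion. By universal properties $M(E,C)=\varinjlim M(F,D)$ and $C^*(E,C)=\varinjlim C^*(F,D)$; $\mathcal V$ commutes with inductive limits, and the maps $\Psi$ are compatible. So it suffices to prove Theorem 1 for finite $E^0$ and $C$. **Until the end of Section 10, $E^0$ and $C$ are finite**, and $A=C^*(E,C)$ is unital with $1=\sum_vv$.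

**Step: set up notation.** For $X\in C_v$ put $r(X)=v$ and $s(X)=\sum_{e\in X}s(e)\in\mathbb N^{E^0}$. A vertex $v$ is also read as a basis vector of $\mathbb N^{E^0}$. A *graded space* is a finite-dimensional Hilbert space $K=\bigoplus_{v\in E^0}K_v$. When used as an object it is identified with its dimension vector; $x\in\mathbb N^{E^0}$ corresponds to $\mathbb C^x=\bigoplus_v\mathbb C^{x_v}$. Write $\mathrm{Hom}(x,y)$ for the matrices with blocks in $M_{y_w\times x_v}(wAv)$. Acting by left multiplication, these are exactly the module maps $P_x\to P_y$. A graded scalar map $\mathbb C^x\to\mathbb C^y$ lies in $\mathrm{Hom}(x,y)$, where a scalar $t$ in degree $v$ is read as $tv$.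

For $X\in C$ let
$$u_X=(e^*)_{e\in X}\in\mathrm{Hom}(r(X),s(X))$$
(a column). Then $u_Xu_X^*=(e^*f)_{e,f\in X}=1$ by (SCK1), and $u_X^*u_X=\sum_{e\in X}ee^*=r(X)$ by (SCK2). So $u_X$ is unitary and $P_{r(X)}\cong P_{s(X)}$. For the two-splittings graph, $u_X=(e_1^*,e_2^*)^T$ identifies $vA$ with $w_1A\oplus w_2A$.

**Step: describe all representations.** Choose Hilbert spaces $(H_v)_{v\in E^0}$ and, for each $X\in C$, a unitary $u_X:H_{r(X)}\to\bigoplus_{e\in X}H_{s(e)}$, all *arbitrarily and independently*. They define a representation of $A$ on $\bigoplus_vH_v$ in which $e^*$ is the $e$-component of $u_X$, since (SCK1) and (SCK2) say exactly that each $u_X$ is unitary. This freedom is what the separation of the graph provides, and Lemma 2 lives on it. Taking all $H_v=\ell^2$ shows $v\ne0$ in $A$, so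
$$P_c=0\iff c=0.\tag{1}$$
In a representation, $T\in\mathrm{Hom}(x,y)$ acts as an operator $H_x\to H_y$, where $H_x=\bigoplus_v\mathbb C^{x_v}\otimes H_v$.

**Step: cokernels are homotopy invariant.** If $ST=1_x$, then $1_x=T^*S^*ST\le\|S\|^2T^*T$. Conversely if $T^*T\ge\delta1_x$ with $\delta>0$, then $(T^*T)^{-1}T^*$ is a left inverse. So $T$ is left-invertible iff $T^*T\ge\delta1_x$ for some $\delta>0$. In that case $T(T^*T)^{-1}T^*$ is the projection onto $TP_x$, so $\operatorname{coker}T\cong qP_y$ with $q=1_y-T(T^*T)^{-1}T^*$. If $(T_s)_{s\in[0,1]}$ is a norm-continuous path of left-invertible maps, then $q_s$ is a norm-continuous path of projections, so $q_0$ and $q_1$ are unitarily equivalent and $\operatorname{coker}T_0\cong\operatorname{coker}T_1$. Composing $T$ with isomorphisms on either side does not change its cokernel up to isomorphism.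

## 5. Circuits: computing a matrix over $L$ one edge set at a time

The purpose of this section is to write a matrix over $L$ as a scalar matrix applied to a long column of intermediate results, where each new result comes from one application of some $u_X$ or $u_X^*$.

**Definition (circuit).** A circuit of length $m$ over $x$ consists of graded spaces $K^0=\mathbb C^x\subseteq K^1\subseteq\dots\subseteq K^m$ and $\Phi_i\in\mathrm{Hom}(x,K^i)$, with $\Phi_0=1$, built in steps $i=1,\dots,m$. Step $i$ uses some $X=X_i\in C$ and has one of two types.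

* Type ($-$): given a linear functional $a$ on $K^{i-1}_{r(X)}$, put $K^i=K^{i-1}\oplus S$, where $S=\bigoplus_{e\in X}\mathbb C_e$ with $\mathbb C_e=\mathbb C$ in degree $s(e)$, and $\Phi_i=(\Phi_{i-1},\,u_X(a\Phi_{i-1}))$.
* Type ($+$): given functionals $a_e$ on $K^{i-1}_{s(e)}$ for $e\in X$, put $K^i=K^{i-1}\oplus\mathbb C$ with the new summand in degree $r(X)$, and $\Phi_i=(\Phi_{i-1},\,u_X^*((a_e\Phi_{i-1})_{e\in X}))$.

All sums are orthogonal. For each step we record the input and the output as functionals. In type ($-$) let $\alpha_i=a$ and let $\beta_{i,e}$ be the new coordinate on $\mathbb C_e$. In type ($+$) let $\alpha_i$ be the new coordinate and $\beta_{i,e}=a_e$. All are extended by $0$ to the other summands added later (and, for $a$ and $a_e$, to the one just added; the new coordinates vanish on $K^{i-1}$). In both types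
$$u_{X_i}(\alpha_i\Phi_m)=(\beta_{i,e}\Phi_m)_{e\in X_i}.\tag{2}$$
For type ($-$) this is the definition. For type ($+$), $\alpha_i\Phi_m=u_{X}^*((a_e\Phi_{i-1})_e)$, and we apply $u_{X}$, using $u_{X}u_{X}^*=1$.

**Example (running).** In the loop graph with $x=v$, one step of type ($+$) with $a_e$ the coordinate of $K^0=\mathbb C$ gives $K^1=\mathbb C^2$, $\Phi_1=(1,e)^T$, $\alpha_1=(0,1)$, $\beta_{1,e}=(1,0)$. Then $2-e=\tau\Phi_1$ with $\tau=(2,-1)$. For the two-splittings graph with $x=v$, a type ($-$) step with $X$ gives $(1,e_1^*,e_2^*)$, and a type ($+$) step with $a_{e_1}$ the coordinate $e_1^*$ and $a_{e_2}=0$ then appends $e_1e_1^*$.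

Write $K=K^m$. For $X\in C$ let $I_X=\{i:X_i=X\}$, $n_X=|I_X|$, and collect
$$\alpha_X=(\alpha_i)_{i\in I_X}:K_{r(X)}\to\mathbb C^{n_X},\qquad\beta_e=(\beta_{i,e})_{i\in I_X}:K_{s(e)}\to\mathbb C^{n_X}\quad(e\in X).$$

**Lemma 1.** If the entries of $T\in\mathrm{Hom}(x,y)$ lie in the image of $L_{\mathbb C}(E,C)$, then $T=\tau\Phi_m$ for some circuit over $x$ and some graded scalar $\tau:K^m\to\mathbb C^y$.

*Proof.* Each entry is a linear combination of words in vertices, edges and ghost edges $e^*$. We produce each word applied to each coordinate of $\mathbb C^x$, reading the word from the right. Suppose $b\Phi_{i-1}$ is a coordinate already produced. If the next letter is $e^*$ with $e\in X$, the word is zero unless $b$ has degree $r(X)$, and then a type ($-$) step with $a=b$ produces $e^*b\Phi_{i-1}$ (together with $f^*b\Phi_{i-1}$ for the other $f\in X$). If the next letter is $e\in X$, the word is zero unless $b$ has degree $s(e)$, and then a type ($+$) step with $a_e=b$ and $a_f=0$ for $f\in X\setminus\{e\}$ produces $e\,b\Phi_{i-1}$. A vertex letter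 fixes $b\Phi_{i-1}$ or kills it. So finitely many words applied to coordinates of $\mathbb C^x$ can all be made coordinates of one $\Phi_m$. A row of $T$ is a linear combination of such coordinates of the right degree, and these coefficients form $\tau$. $\square$

## 6. Gram operators and which of them occur

We want to decide when $T=\tau\Phi_m$ is bounded below. A vector $h\in H_x$ in some representation gives $\Phi_mh\in\bigoplus_vK_v\otimes H_v$, and $\|Th\|^2$ depends only on the inner products of its components. This section finds exactly which tables of inner products occur.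

**Definition (Gram operator).** For $k\in\bigoplus_vK_v\otimes H_v$ let $\rho(k)=(\rho_v)_v$ with $\rho_v=\mathrm{Tr}_{H_v}|k_v\rangle\langle k_v|\in B(K_v)^+$.

Concretely, if $k_v=\sum_j\epsilon_j\otimes h_j$ for an orthonormal basis $(\epsilon_j)$ of $K_v$, then $\rho_v$ has matrix entries $\langle h_i,h_j\rangle$ (inner products linear in the first variable). So $\|k\|^2=\sum_v\mathrm{tr}\,\rho_v$, and $\rho(\sigma k)=\sigma\rho(k)\sigma^*$ for graded scalar $\sigma$. In the running example, $k=\Phi_1h=(h,eh)$ has Gram operator $\begin{pmatrix}\|h\|^2&\langle h,eh\rangle\\\langle eh,h\rangle&\|h\|^2\end{pmatrix}$, whose diagonal entries agree.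

By (2), if $k=\Phi_mh$ and $X\in C$, the vectors $\alpha_ik$ ($i\in I_X$) are carried by the unitary $u_X$ to the vectors $(\beta_{i,e}k)_e$, so the two families have the same Gram matrix. This is condition (3) below. Let $\mathcal G$ be the set of graded $\rho\ge0$ on $K$ with
$$\alpha_X\rho_{r(X)}\alpha_X^*=\sum_{e\in X}\beta_e\rho_{s(e)}\beta_e^*\qquad(X\in C).\tag{3}$$
In the running example, $\mathcal G$ is the set of positive semidefinite $2\times2$ matrices with $\rho_{22}=\rho_{11}$. The next lemma says there are no further constraints.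

**Lemma 2.** For every $\rho\in\mathcal G$ there are a representation of $A$ and $h\in H_x$ with $\rho(\Phi_mh)=\rho$.

*Proof.* **Step 1: choose the vector first.** Let $H_v=\ell^2$ for all $v$. Diagonalize $\rho_v=\sum_lt_l|\eta_l\rangle\langle\eta_l|$ and put $k_v=\sum_l\sqrt{t_l}\,\eta_l\otimes\delta_l$ with $(\delta_l)$ orthonormal in $\ell^2$. Then $k=(k_v)_v$ has Gram operator $\rho$.

**Step 2: choose the unitaries to fit it.** Fix $X\in C$. Put $p_i=\alpha_ik\in H_{r(X)}$ and $q_i=(\beta_{i,e}k)_{e}\in\bigoplus_{e\in X}H_{s(e)}$ for $i\in I_X$. The $(i,j)$ entries of the two sides of (3) are $\langle p_i,p_j\rangle$ and $\langle q_i,q_j\rangle$. So the two families have the same Gram matrix, $\|\sum c_ip_i\|=\|\sum c_iq_i\|$ for all scalars $c_i$, and $p_i\mapsto q_i$ extends to an isometry from $\operatorname{span}(p_i)$ onto $\operatorname{span}(q_i)$. These spans are finite-dimensional. Since $X$ is finite and nonempty, their complements are separable and infinite-dimensional, so the isometry extends to a unitary $u_X:H_{r(X)}\to\bigoplus_{e\in X}H_{s(e)}$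 with $u_Xp_i=q_i$. The choices for different $X$ are independent, and by Section 4 the unitaries define a representation.

**Step 3: the circuit reproduces $k$.** Let $h$ be the $K^0$-component of $k$. We claim $\Phi_ih=\mathrm{pr}_{K^i}k$, by induction on $i$; it holds for $i=0$. Let $X=X_i$. In type ($-$) the new coordinates of $k$ are $(\beta_{i,e}k)_e=u_X(\alpha_ik)=u_X(a\,\mathrm{pr}_{K^{i-1}}k)=u_X(a\Phi_{i-1}h)$. In type ($+$) the new coordinate is $\alpha_ik=u_X^*((\beta_{i,e}k)_e)=u_X^*((a_e\Phi_{i-1}h)_e)$. In both cases these are the new coordinates of $\Phi_ih$. So $\Phi_mh=k$. $\square$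

## 7. Certificates of left-invertibility

For Hermitian matrices $\Lambda=(\Lambda_X)_{X\in C}$, $\Lambda_X\in M_{n_X}(\mathbb C)$, and $\varepsilon>0$, define graded Hermitian operators on $K$:
$$N(\Lambda)=\sum_X\Big(-\alpha_X^*\Lambda_X\alpha_X+\sum_{e\in X}\beta_e^*\Lambda_X\beta_e\Big),\qquad D=D(\Lambda,\varepsilon)=-\varepsilon p_0+N(\Lambda),$$
where $p_0$ is the projection onto $K^0$. The $\Lambda_X$ are multipliers for the constraints (3).

**Step: a certificate implies left-invertibility.** By (2), $(\beta_e\Phi_m)_{e\in X}=(1\otimes u_X)\alpha_X\Phi_m$. Since $\Lambda_X\otimes1$ commutes with $1\otimes u_X$ and $u_X^*u_X=1$,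
$$\sum_{e\in X}\Phi_m^*\beta_e^*\Lambda_X\beta_e\Phi_m=\Phi_m^*\alpha_X^*(1\otimes u_X^*)(\Lambda_X\otimes1)(1\otimes u_X)\alpha_X\Phi_m=\Phi_m^*\alpha_X^*\Lambda_X\alpha_X\Phi_m.$$
So $\Phi_m^*N(\Lambda)\Phi_m=0$. The $K^0$-component of $\Phi_m$ is $1$, so $\Phi_m^*p_0\Phi_m=1_x$. A graded scalar operator $Z\ge0$ is $W^*W$ with $W$ graded, so $\Phi_m^*Z\Phi_m\ge0$. Hence for graded scalar $\tau$ on $K$
$$\tau^*\tau+D\ge0\ \Longrightarrow\ (\tau\Phi_m)^*(\tau\Phi_m)=\Phi_m^*(\tau^*\tau+D)\Phi_m+\varepsilon1_x\ge\varepsilon1_x.\tag{4}$$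

**Example (running).** With $\Lambda=\mu\in\mathbb R$, $D=\operatorname{diag}(\mu-\varepsilon,-\mu)$. For $\tau=(2,-1)$,
$$\tau^*\tau+D=\begin{pmatrix}4+\mu-\varepsilon&-2\\-2&1-\mu\end{pmatrix},$$
which is positive definite for $\mu=-1$, $\varepsilon=\frac12$ (determinant $5-4=1$). For $1-2e$, i.e. $\tau=(1,-2)$, it is $\begin{pmatrix}1+\mu-\varepsilon&-2\\-2&4-\mu\end{pmatrix}$, positive definite for $\mu=1$, $\varepsilon=\frac12$ (determinant $\frac92-4=\frac12$). The sign of $\mu$ has changed.

**Lemma 3 (certificate).** If $T=\tau\Phi_m$ is left-invertible, there are $\varepsilon>0$ and $\Lambda$ with $\tau^*\tau+D(\Lambda,\varepsilon)>0$.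

*Proof.* If $K=0$ there is nothing to prove. Let $T^*T\ge\delta1_x$ with $\delta>0$, and put $\varepsilon=\delta/2$, $R=\tau^*\tau-\varepsilon p_0$.

**Step 1: $R$ is positive on $\mathcal G$.** Let $0\ne\rho\in\mathcal G$. By Lemma 2, $\rho=\rho(\Phi_mh)$ in some representation, and $h\ne0$ because $\rho\ne0$. Then $\mathrm{tr}(\tau\rho\tau^*)=\|\tau\Phi_mh\|^2=\|Th\|^2$ and $\mathrm{tr}(p_0\rho)=\|h\|^2$, so
$$\mathrm{tr}(R\rho)=\|Th\|^2-\varepsilon\|h\|^2\ge\tfrac\delta2\|h\|^2>0.$$

**Step 2: $\mathcal G$ is a cone cut by a subspace.** Let $\mathcal H^+$ be the cone of graded positive semidefinite operators on $K$ and $\mathcal N=\{N(\Lambda)\}$, a real subspace of the graded Hermitian operators. For graded Hermitian $\rho$,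
$$\mathrm{tr}(\rho N(\Lambda))=\sum_X\mathrm{tr}\Big(\Lambda_X\big(-\alpha_X\rho_{r(X)}\alpha_X^*+\sum_{e\in X}\beta_e\rho_{s(e)}\beta_e^*\big)\Big).$$
The inner brackets are Hermitian, so this vanishes for all Hermitian $\Lambda$ iff (3) holds. Thus $\mathcal G=\mathcal H^+\cap\mathcal N^\perp$ for the trace pairing.

**Step 3: separate.** The set $\mathcal Q=\mathrm{int}(\mathcal H^+)+\mathcal N$ is nonempty, open, convex and closed under multiplication by positive scalars. Suppose $R\notin\mathcal Q$. Separation gives a graded Hermitian $\rho\ne0$ with $\mathrm{tr}(\rho R)\le\mathrm{tr}(\rho Z)$ for all $Z\in\mathcal Q$. The functional is thus bounded below on $\mathcal Q$. Since $Z+\mathcal N\subseteq\mathcal Q$ for $Z\in\mathcal Q$, this forces $\rho\perp\mathcal N$. Since $tZ\in\mathcal Q$ for all $t>0$, it forces $\mathrm{tr}(\rho Z)\ge0$ for all positive definite graded $Z$, so $\rho\ge0$. Hence $\rho\in\mathcal G$. Replacing $Z$ by $tZ$ and letting $t\to0$ gives $\mathrm{tr}(\rho R)\le0$, contradicting Step 1. So $R\in\mathcal Q$, which means $R+N(\Lambda)>0$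 for some $\Lambda$, and $R+N(\Lambda)=\tau^*\tau+D(\Lambda,\varepsilon)$. $\square$

## 8. Deforming away the positive part of $D$

A certificate tells us which directions of $K$ the map $\tau$ does not need: those where $D$ is already positive.

**Lemma 4.** Let $D$ be a graded Hermitian operator on $K$ and $\tau:K\to\mathbb C^y$ graded with $\tau^*\tau+D>0$. Let $P_\le,P_>$ be the spectral projections of $D$ for $(-\infty,0]$ and $(0,\infty)$. Then $\tau$ is injective on $P_\le K$, and $\tau_s=\tau(P_\le+(1-s)P_>)$ satisfies $\tau_s^*\tau_s+D>0$ for $s\in[0,1]$.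

*Proof.* For $0\ne k\in P_\le K$ we have $\|\tau k\|^2>-\langle Dk,k\rangle\ge0$, so $\tau$ is injective there. For the second claim write $k=k_\le+k_>\ne0$ and $k'=k_\le+(1-s)k_>$. Then $\tau_sk=\tau k'$. Since $\langle Dk_>,k_>\rangle\ge(1-s)^2\langle Dk_>,k_>\rangle$, and $D$ has no cross terms between $P_\le K$ and $P_>K$,
$$\|\tau_sk\|^2+\langle Dk,k\rangle\ge\|\tau k'\|^2+\langle Dk',k'\rangle,$$
which is positive if $k'\ne0$. If $k'=0$, then $k_\le=0$, $k=k_>\ne0$ and $\tau_sk=0$, and the left side equals $\langle Dk_>,k_>\rangle>0$. $\square$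

In the running example for $2-e$, $D=\operatorname{diag}(-\frac32,1)$, so $\tau_s=(2,-(1-s))$ and the path is $2-(1-s)e$. For $1-2e$, $D=\operatorname{diag}(\frac12,-1)$, and the path is $(1-s)-2e$.

## 9. Eliminating the last step of a circuit

Now we induct on the length of the circuit. The last step $m$ enters the certificate through the last row and column of one matrix $\Lambda_X$. Completing the square isolates one real number $\mu$. Its sign decides whether the output of the last step is deformed away, or is kept while the unitary $u_X$ is undone at the target, which costs the relation $r(X)=s(X)$ in $M(E,C)$.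

**Proposition 5.** Let $\Phi_m$ be a circuit over $x$, let $D=D(\Lambda,\varepsilon)$ on $K=K^m$ with $\varepsilon>0$, and let $\tau:K^m\to\mathbb C^y$ be graded with $\tau^*\tau+D>0$. Then $\operatorname{coker}(\tau\Phi_m)\cong P_c$ for some $c\in\mathbb N^{E^0}$ with $y=x+c$ in $M(E,C)$.

*Proof.* Induction on $m$, for all $y,\tau,\Lambda,\varepsilon$ at once. If $m=0$, then $K=\mathbb C^x$ and $D=-\varepsilon$, so $\tau:\mathbb C^x\to\mathbb C^y$ is injective and $\operatorname{coker}\tau\cong P_{y-x}$.

Let $m\ge1$, $X=X_m$, $v=r(X)$.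

**Step 1: complete the square.** Write $\Lambda_X=\begin{pmatrix}\Lambda'&\lambda\\\lambda^*&\mu\end{pmatrix}$ with last index $m$. As $\tau^*\tau+D>0$ is an open condition, after a small perturbation of $\mu\in\mathbb R$ we may assume $\mu\ne0$. With $\alpha'=(\alpha_i)_{i\in I_X,i<m}$ and $\beta'_e=(\beta_{i,e})_{i\in I_X,i<m}$ put
$$\Lambda''=\Lambda'-\mu^{-1}\lambda\lambda^*,\qquad\tilde\alpha=\alpha_m+\mu^{-1}\lambda^*\alpha',\qquad\tilde\beta_e=\beta_{m,e}+\mu^{-1}\lambda^*\beta'_e.$$
Expanding,
$$\mu\tilde\alpha^*\tilde\alpha=\mu\alpha_m^*\alpha_m+\alpha_m^*\lambda^*\alpha'+\alpha'^*\lambda\alpha_m+\mu^{-1}\alpha'^*\lambda\lambda^*\alpha',$$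
so $\alpha_X^*\Lambda_X\alpha_X=\alpha'^*\Lambda''\alpha'+\mu\tilde\alpha^*\tilde\alpha$, and in the same way $\beta_e^*\Lambda_X\beta_e=\beta_e'^*\Lambda''\beta_e'+\mu\tilde\beta_e^*\tilde\beta_e$. The same scalars $\mu^{-1}\lambda^*$ occur in $\tilde\alpha$ and in every $\tilde\beta_e$, so (2) gives by linearity
$$u_X(\tilde\alpha\Phi_m)=(\tilde\beta_e\Phi_m)_{e\in X}.\tag{5}$$
Let $D''$ on $K^{m-1}$ be the operator of the circuit $\Phi_{m-1}$ for the data $\Lambda_Y$ ($Y\ne X$), $\Lambda''$ and $\varepsilon$. The functionals $\alpha_i,\beta_{i,e}$ with $i<m$ vanish on the last summand of $K^m$, so with $D''$ extended by $0$,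
$$D=D''-\mu\,\tilde\alpha^*\tilde\alpha+\mu\sum_{e\in X}\tilde\beta_e^*\tilde\beta_e.\tag{6}$$

**Step 2: change coordinates and deform, type ($-$).** Suppose step $m$ has type ($-$). Then $\tilde\alpha$ is a functional on $K^{m-1}_v$, and $\tilde\beta_e$ is the coordinate on $\mathbb C_e$ plus a functional on $K^{m-1}_{s(e)}$. So $\gamma(k)=(\mathrm{pr}_{K^{m-1}}k,(\tilde\beta_e(k))_e)$ is a graded automorphism of $K^{m-1}\oplus S$. By (6) and (5),
$$D=\gamma^*(\tilde D\oplus\mu1_S)\gamma,\qquad\tilde D=D''-\mu\tilde\alpha^*\tilde\alpha,\qquad\gamma\Phi_m=(\Phi_{m-1},\,u_X\tilde\alpha\Phi_{m-1}).$$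
Put $\tau'=\tau\gamma^{-1}$. Then $\tau'^*\tau'+(\tilde D\oplus\mu1_S)=(\gamma^{-1})^*(\tau^*\tau+D)\gamma^{-1}>0$. Lemma 4, applied to $\tau'$ and $\tilde D\oplus\mu1_S$, gives a path $\tau'_s$ from $\tau'$ to $\tau'P_\le$. Conjugating back by $\gamma$, $(\tau'_s\gamma)^*(\tau'_s\gamma)+D>0$. By (4), $\tau'_s\gamma\Phi_m$ is left-invertible for every $s$. The path is norm-continuous and starts at $\tau\Phi_m$, so
$$\operatorname{coker}(\tau\Phi_m)\cong\operatorname{coker}(\tau'P_\le\gamma\Phi_m).\tag{7}$$
Let $\tilde P$ be the spectral projection of $\tilde D$ for $(-\infty,0]$ and $\tilde n$ the dimension vector of $\tilde K=\tilde PK^{m-1}$. Since $\tilde D$ is positive definite on $(1-\tilde P)K^{m-1}$, we have $b^2\tilde P+\tilde D>0$ for all large $b>0$.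

**Step 3: type ($-$), $\mu<0$.** Here the last output is kept. $P_\le=\tilde P\oplus1_S$, and by Lemma 4, $\tau'$ is injective on $\tilde K\oplus S$, which has dimension vector $\tilde n+s(X)$. So $y=\tilde n+s(X)+d$ with $d\in\mathbb N^{E^0}$, and a graded automorphism of $\mathbb C^y$ takes $\tau'|_{\tilde K\oplus S}$ to the inclusion into $\tilde K\oplus S\oplus\mathbb C^d$. Under it, $\tau'P_\le\gamma\Phi_m$ becomes $(\tilde P\Phi_{m-1},\,u_X\tilde\alpha\Phi_{m-1},\,0)$. Now undo $u_X$: the map $1\oplus u_X:P_{\tilde n+v}\to P_{\tilde n+s(X)}$ is an isomorphism. Rescaling summands of the target is also an isomorphism. Hence, for any $b>0$,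
$$\operatorname{coker}(\tau\Phi_m)\cong P_d\oplus\operatorname{coker}(\tau''\Phi_{m-1}),\qquad\tau''=(b\tilde P,\sqrt{|\mu|}\,\tilde\alpha):K^{m-1}\to\tilde K\oplus\mathbb C_v.$$
The new map has a certificate for the shorter circuit: since $D''=\tilde D+\mu\tilde\alpha^*\tilde\alpha=\tilde D-|\mu|\tilde\alpha^*\tilde\alpha$,
$$\tau''^*\tau''+D''=b^2\tilde P+|\mu|\tilde\alpha^*\tilde\alpha+\tilde D-|\mu|\tilde\alpha^*\tilde\alpha=b^2\tilde P+\tilde D>0$$
for $b$ large. By induction $\operatorname{coker}(\tau''\Phi_{m-1})\cong P_{c'}$ with $\tilde n+v=x+c'$ in $M(E,C)$. Take $c=d+c'$. Then $\operatorname{coker}(\tau\Phi_m)\cong P_c$, and in $M(E,C)$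
$$y=\tilde n+s(X)+d=\tilde n+v+d=x+c'+d=x+c.$$

**Step 4: type ($-$), $\mu>0$.** Here the last output is deformed away. $P_\le=\tilde P\oplus0$, $\tau'$ is injective on $\tilde K$, and $y=\tilde n+d$. After a graded automorphism of $\mathbb C^y$ the map is $(\tilde P\Phi_{m-1},0)$, so $\operatorname{coker}(\tau\Phi_m)\cong P_d\oplus\operatorname{coker}(b\tilde P\Phi_{m-1})$ with $b\tilde P:K^{m-1}\to\tilde K$. For $b$ large,
$$b^2\tilde P+D''=b^2\tilde P+\tilde D+\mu\tilde\alpha^*\tilde\alpha>0.$$
Induction gives $\operatorname{coker}(b\tilde P\Phi_{m-1})\cong P_{c'}$ with $\tilde n=x+c'$ in $M(E,C)$. Take $c=d+c'$; then $y=\tilde n+d=x+c$ in $M(E,C)$.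

**Step 5: change coordinates and deform, type ($+$).** Suppose step $m$ has type ($+$). Now $\tilde\beta_e$ is a functional on $K^{m-1}_{s(e)}$, and $\tilde\alpha$ is the new coordinate plus a functional on $K^{m-1}_v$. So $\gamma(k)=(\mathrm{pr}_{K^{m-1}}k,\tilde\alpha(k))$ is a graded automorphism of $K^{m-1}\oplus\mathbb C_v$. By (6), and by (5) multiplied by $u_X^*$,
$$D=\gamma^*(\tilde D\oplus(-\mu))\gamma,\qquad\tilde D=D''+\mu\sum_{e\in X}\tilde\beta_e^*\tilde\beta_e,\qquad\gamma\Phi_m=(\Phi_{m-1},\,u_X^*(\tilde\beta_e\Phi_{m-1})_e).$$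
Put $\tau'=\tau\gamma^{-1}$. Then $\tau'^*\tau'+(\tilde D\oplus(-\mu))>0$. Lemma 4 gives the path $\tau'_s$ from $\tau'$ to $\tau'P_\le$, conjugation by $\gamma$ gives $(\tau'_s\gamma)^*(\tau'_s\gamma)+D>0$, and (4) shows that every $\tau'_s\gamma\Phi_m$ is left-invertible. So (7) holds here too. Define $\tilde P,\tilde K,\tilde n$ from the present $\tilde D$ as in Step 2; again $b^2\tilde P+\tilde D>0$ for $b$ large.

**Step 6: type ($+$), $\mu>0$.** The last output is kept. As $-\mu<0$, $P_\le=\tilde P\oplus1$, $\tau'$ is injective on $\tilde K\oplus\mathbb C_v$, and $y=\tilde n+v+d$. After a graded automorphism of $\mathbb C^y$ the map becomes $(\tilde P\Phi_{m-1},\,u_X^*(\tilde\beta_e\Phi_{m-1})_e,\,0)$. Using the isomorphism $1\oplus u_X^*:P_{\tilde n+s(X)}\to P_{\tilde n+v}$ and rescaling,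
$$\operatorname{coker}(\tau\Phi_m)\cong P_d\oplus\operatorname{coker}(\tau''\Phi_{m-1}),\qquad\tau''=(b\tilde P,(\sqrt\mu\,\tilde\beta_e)_e):K^{m-1}\to\tilde K\oplus S,$$
with $S=\bigoplus_{e\in X}\mathbb C_e$. Since $D''=\tilde D-\mu\sum_e\tilde\beta_e^*\tilde\beta_e$,
$$\tau''^*\tau''+D''=b^2\tilde P+\mu\sum_e\tilde\beta_e^*\tilde\beta_e+\tilde D-\mu\sum_e\tilde\beta_e^*\tilde\beta_e=b^2\tilde P+\tilde D>0$$
for $b$ large. Induction gives $\operatorname{coker}(\tau''\Phi_{m-1})\cong P_{c'}$ with $\tilde n+s(X)=x+c'$ in $M(E,C)$. Take $c=d+c'$. In $M(E,C)$, $y=\tilde n+v+d=\tilde n+s(X)+d=x+c'+d=x+c$.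

**Step 7: type ($+$), $\mu<0$.** The last output is deformed away. $P_\le=\tilde P\oplus0$, $y=\tilde n+d$, and $\operatorname{coker}(\tau\Phi_m)\cong P_d\oplus\operatorname{coker}(b\tilde P\Phi_{m-1})$. For $b$ large,
$$b^2\tilde P+D''=b^2\tilde P+\tilde D+|\mu|\sum_e\tilde\beta_e^*\tilde\beta_e>0.$$
Induction gives $\operatorname{coker}(b\tilde P\Phi_{m-1})\cong P_{c'}$ with $\tilde n=x+c'$ in $M(E,C)$. Take $c=d+c'$; then $y=\tilde n+d=x+c$. $\square$

**Example (an isometry of $\mathcal O_2$).** Take the coarse $2$-petal graph and $T=e_1$. One step of type ($+$) with $a_{e_1}$ the coordinate and $a_{e_2}=0$ gives $\Phi_1=(1,e_1)^T$, and $\tau=(0,1)$. Here $\alpha_1=(0,1)$, $\beta_{e_1}=(1,0)$, $\beta_{e_2}=0$, so $\tau^*\tau+D=\operatorname{diag}(\mu-\varepsilon,1-\mu)$, positive for $\mu=\frac12$, $\varepsilon=\frac14$. Step 6 applies: $\tilde D=\frac14$, so $\tilde P=0$, $\tilde n=0$, $d=0$, and $\tau''=(\sqrt{1/2},0)^T:\mathbb C\to\mathbb C_{e_1}\oplus\mathbb C_{e_2}$. The case $m=0$ gives cokernel $P_v$, as computed in Section 3.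

## 10. From cokernels to Theorem 1

**Proof of Theorem 2.** The purpose is to move $T$ into the image of $L$ without changing the cokernel. If $x=0$, take $c=y$. Otherwise let $S$ be a left inverse of $T$; it is nonzero by (1). The image of $L_{\mathbb C}(E,C)$ is dense in $A$, and an approximant $\ell$ of an entry in $wAv$ may be replaced by $w\ell v$. So there is $T'\in\mathrm{Hom}(x,y)$ with entries in that image and $\|T-T'\|<1/\|S\|$. For $T_s=(1-s)T+sT'$ we have $\|1_x-ST_s\|<1$, so $ST_s$ is invertible and $T_s$ is left-invertible. Hence $\operatorname{coker}T\cong\operatorname{coker}T'$. By Lemma 1, $T'=\tau\Phi_m$. By Lemma 3 there is a certificate, and Proposition 5 gives the conclusion. $\square$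

**Injectivity of $\Psi$.** If $\Psi(x)=\Psi(y)$, there is an invertible $T\in\mathrm{Hom}(x,y)$. By Theorem 2, $0=\operatorname{coker}T\cong P_c$ with $y=x+c$ in $M(E,C)$. By (1), $c=0$, so $x=y$ in $M(E,C)$.

So far everything is self-contained. Surjectivity uses one published stable result.

**External input: $K_0(A)$ is generated by $\{[v]:v\in E^0\}$.** This is part of Ara–Goodearl, *C\*-algebras of separated graphs*, J. Funct. Anal. 261 (2011), Theorem 5.2: for finitely separated $(E,C)$, $K_0(C^*(E,C))$ is the cokernel of $1_C-A_{(E,C)}:\mathbb Z^{(C)}\to\mathbb Z^{(E^0)}$, with the canonical generators of $\mathbb Z^{(E^0)}$ corresponding to the classes $[v]$.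

It also follows from the following theorem (Thomsen, J. Funct. Anal. 201 (2003), 30–56; in greater generality Fima–Germain, Adv. Math. 369 (2020)): *if $B$ is a finite-dimensional $C^*$-algebra, unitally embedded in separable unital $C^*$-algebras $A_1,A_2$, then $K_0(A_1)\oplus K_0(A_2)\to K_0(A_1*_BA_2)\to K_1(B)$ is exact, where the first map is induced by the inclusions and $*_B$ is the full amalgamated free product.* Let $B=\mathbb C^{E^0}$, and for $X\in C$ let $A_X$ be the ordinary graph $C^*$-algebra of the graph $E_X$ with vertex set $E^0$ and edge set $X$. For $D\subseteq C$ let $A_D$ be the algebra of the separated graph with vertex set $E^0$ and blocks $D$. By (1) applied to these graphs, $B$ embeds unitally in each $A_D$ and $A_X$. A representation of $A_{D\cup\{X\}}$ is a pair of representations of $A_D$ and $A_X$ agreeing on $B$, so $A_{D\cup\{X\}}=A_D*_BA_X$ for $X\notin D$. Now $K_0(A_\emptyset)=K_0(B)$ is generated by vertices, and so is each $K_0(A_X)$, by the non-separated case $\mathcal V(A_X)\cong M(E_X)$. Since $K_1(B)=0$, induction on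 $|D|$ shows that every $K_0(A_D)$ is generated by vertices, in particular $K_0(A)$.

**Surjectivity of $\Psi$.** The purpose is to turn the stable statement into an honest one. Let $Q$ be a finitely generated projective $A$-module. By the external input there are $x,y\in\mathbb N^{E^0}$ with $[Q]=[P_y]-[P_x]$ in $K_0(A)$. So $Q\oplus P_x\oplus A^n\cong P_y\oplus A^n$ for some $n$. With $\mathbf 1=\sum_vv\in\mathbb N^{E^0}$ we have $A^n=P_{n\mathbf 1}$. The inclusion of $P_x\oplus A^n$ as a direct summand is then a left-invertible map $P_{x+n\mathbf 1}\to P_{y+n\mathbf 1}$ with cokernel $Q$. By Theorem 2, $Q\cong P_c$ for some $c$, so $[Q]=\Psi(c)$. With the reduction in Section 4 this proves Theorem 1. $\blacksquare$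

For the fine $n$-petal graph we obtain $\mathcal V(C^*(\mathbb F_n))=\mathbb N$ for all $n$.

## 11. Relations imposed on part of $C$

**Definition.** Let $(E,C)$ be any separated graph and $S$ a set of finite members of $C$. The algebras $CL_{\mathbb C}(E,C,S)$ and $C^*(E,C,S)$ are defined by (V), (E), (SCK1), with (SCK2) imposed only for $X\in S$.

For example, the loop graph with $S=\emptyset$ gives an isometry $e$ with no condition on $ee^*$, so $C^*(E,C,\emptyset)$ is the Toeplitz algebra.

**Theorem 3.** Let $(E,C)$ be any separated graph and $S$ a set of finite members of $C$. Then $\mathcal V(CL_{\mathbb C}(E,C,S))\to\mathcal V(C^*(E,C,S))$ is an isomorphism.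

*Proof.* **Step 1: reduce to finite data.** Choose finite $F^0\subseteq E^0$, finite $D\subseteq C$, $X_F=X$ for $X\in D\cap S$, and finite nonempty $X_F\subseteq X$ for $X\in D\setminus S$, with all ranges and sources of the chosen edges in $F^0$. Put $S_F=D\cap S$. These data are directed by inclusion in every component (take unions). Enlarging $X_F$ for $X\notin S$ is compatible with the relations, since only (SCK1) is imposed there. So $CL_{\mathbb C}(E,C,S)$ and $C^*(E,C,S)$ are the corresponding direct limits. As $\mathcal V$ commutes with these limits, we may assume $E^0,E^1,C$ finite.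

**Step 2: name the missing projections.** For $X\in C\setminus S$ add a vertex $w_X$ and an edge $g_X$ with $s(g_X)=w_X$, $r(g_X)=r(X)$, and replace $X$ by $X\cup\{g_X\}$. This gives a finite separated graph $(\hat E,\hat C)$. In the Toeplitz example it has vertices $v,w$ and the relation $v=v+w$. Write $L(\hat E,\hat C)$ for its Leavitt path algebra over $\mathbb C$, and let $p=\sum_{v\in E^0}v\in L(\hat E,\hat C)$. Sending generators to generators defines $\iota:CL_{\mathbb C}(E,C,S)\to pL(\hat E,\hat C)p$.

**Step 3: $\iota$ is surjective.** The only edge touching $w_X$ is $g_X$. In a nonzero word starting and ending in $E^0$, delete the vertex letters. Then each $g_X$ is followed by $g_X^*$, each $g_X^*$ is preceded by $g_X$, and $g_Xg_X^*=r(X)-\sum_{e\in X}ee^*$ lies in the image of $\iota$. So the word does too.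

**Step 4: $\iota$ is injective.** For $X\in C\setminus S$ put $q_X=r(X)-\sum_{e\in X}ee^*\in CL_{\mathbb C}(E,C,S)$, a self-adjoint idempotent by (SCK1). Define $\theta:L(\hat E,\hat C)\to M_{1+|C\setminus S|}(CL_{\mathbb C}(E,C,S))$, with matrix units indexed by $0$ and by $C\setminus S$, by
$$v\mapsto v\otimes e_{00},\quad e\mapsto e\otimes e_{00},\quad w_X\mapsto q_X\otimes e_{XX},\quad g_X\mapsto q_X\otimes e_{0X}.$$
The relations hold. (V) is clear, and (E) follows from $r(X)q_X=q_X$. For (SCK1), $g_X^*g_X\mapsto q_X\otimes e_{XX}$, and for $e\in X$, $e^*g_X\mapsto e^*q_X\otimes e_{0X}=0$ since $e^*q_X=e^*-e^*ee^*=0$. For (SCK2), $\sum_{e\in X}ee^*+g_Xg_X^*\mapsto(\sum_{e\in X}ee^*+q_X)\otimes e_{00}=r(X)\otimes e_{00}$. Relations for $X\in S$ are unchanged. Now $\theta\iota(a)=a\otimes e_{00}$, so $\iota$ is injective.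

**Step 5: the $C^*$-level.** The same formulas define $\iota$ and $\theta$ for the $C^*$-algebras, so $\iota:C^*(E,C,S)\to pC^*(\hat E,\hat C)p$ is injective. Its image is closed and contains the image of $pL(\hat E,\hat C)p$, which is dense. So $C^*(E,C,S)\cong pC^*(\hat E,\hat C)p$.

**Step 6: pass from the corner to the whole algebra.** Let $\mathcal A$ be $L(\hat E,\hat C)$ or $C^*(\hat E,\hat C)$, unital in both cases. Since $w_X=g_X^*pg_X$, we have $1=p+\sum_Xg_X^*pg_X$, which has the form $\sum_{i=1}^ka_ipb_i$. We check that $\mathcal V(p\mathcal Ap)\to\mathcal V(\mathcal A)$ is an isomorphism. *Injective:* if idempotents $f,f'$ over $p\mathcal Ap$ satisfy $f=\xi\eta$, $f'=\eta\xi$ with $\xi=f\xi f'$, $\eta=f'\eta f$ over $\mathcal A$, then $\xi,\eta$ have entries in $p\mathcal Ap$. *Surjective:* let $a=(a_ip)_i$ be a row and $b=(pb_i)_i$ a column, so $ab=1$. For an idempotent $f\in M_n(\mathcal A)$, use $n$ block copies of $a$ and $b$. Then $(fa)(bf)=f$ and $(bf)(fa)=bfa$ is an idempotent over $p\mathcal Ap$ equivalent to $f$. These isomorphisms are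 compatible with the map from the Leavitt path algebra to the $C^*$-algebra, so in the commutative square
$$\begin{array}{ccc}\mathcal V(CL_{\mathbb C}(E,C,S))&\cong&\mathcal V(L(\hat E,\hat C))\\\downarrow&&\downarrow\\\mathcal V(C^*(E,C,S))&\cong&\mathcal V(C^*(\hat E,\hat C))\end{array}$$
the right arrow is an isomorphism by Theorem 1, and so is the left one. $\square$

## 12. Every conical monoid is $\mathcal V$ of a $C^*$-algebra

**Definition.** An abelian monoid $N$ is conical if $a+b=0$ implies $a=b=0$. An element $u\in N$ is an order-unit if for every $a\in N$ there are $n\in\mathbb N$ and $b\in N$ with $a+b=nu$; we write $a\le nu$.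

For example, $\mathbb N$ is conical with order-unit $1$, $\{0,u\}$ with $u+u=u$ is conical with order-unit $u$, and $\mathbb Z$ is not conical.

**Theorem 4.** An abelian monoid $N$ is isomorphic to $\mathcal V(B)$ for some $C^*$-algebra $B$ iff it is conical, and then $B=C^*(E,C)$ with $(E,C)$ finitely separated is possible. A pair $(N,u)$ is isomorphic to $(\mathcal V(B),[1_B])$ for a unital $C^*$-algebra $B$ iff $N$ is conical and $u$ is an order-unit.

*Proof.* **Step 1: necessity.** If $[p]+[q]=0$, then $p\oplus q$ is equivalent to $0$, so $p=q=0$; thus $\mathcal V(B)$ is conical. If $B$ is unital, a projection $p\in M_n(B)$ satisfies $[p]+[1_n-p]=n[1_B]$, so $[1_B]$ is an order-unit.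

**Step 2: write down the graph.** Let $N$ be conical. Let $E^0=\{v_a:a\in N\setminus\{0\}\}$. For each pair $(a,b)$ of nonzero elements, $a+b\ne0$ by conicality. Take a two-element set $X_{a,b}$ of edges with common range $v_{a+b}$ and sources $v_a$ and $v_b$, and let $C_{v_d}=\{X_{a,b}:a+b=d\}$. This is a finitely separated graph, and $M(E,C)=\langle v_a\mid v_{a+b}=v_a+v_b\rangle$. The map $v_a\mapsto a$ respects the relations, and $a\mapsto v_a$, $0\mapsto0$ is additive and inverse to it. So $M(E,C)\cong N$, and by Theorem 1, $\mathcal V(C^*(E,C))\cong N$. For $N=\{0,u\}$ with $u+u=u$ the graph is the coarse $2$-petal graph.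

**Step 3: cut down to a unit.** Let $u$ be an order-unit. If $N=0$, take $B=0$. If $N\ne0$, then $u\ne0$, since $u=0$ would give $a+b=0$, hence $a=0$, for every $a$. Put $B=v_uC^*(E,C)v_u$, unital with unit $v_u$. We check that $\mathcal V(B)\to\mathcal V(C^*(E,C))$ is an isomorphism. It is injective: if projections $f,f'$ over $B$ are equivalent over $C^*(E,C)$ through a partial isometry $\xi=f\xi f'$, then $\xi$ has entries in $B$. It is surjective: by Step 2 every class corresponds to some $a\in N$, and $a\le nu$ means that the class plus another equals $n[v_u]$. So it is represented by a subprojection of $v_u\otimes1_n$, that is, by a projection in $M_n(B)$. Under $\mathcal V(B)\cong\mathcal V(C^*(E,C))\cong N$ the class $[1_B]=[v_u]$ goes to $u$. $\square$
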